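\title{Snowflake groups are not strongly shortcut}

\begin{abstract}
For an integer $L\ge 3$ let $G_L$ be the snowflake group, the double HNN extension of $\langle a,x,y\mid a^L=xy,\ a,x,y \text{ commute}\rangle\cong\mathbb Z^2$ whose stable letters conjugate $a$ to $x$ and to $y$. We show that, for every finite generating set, every asymptotic cone of the Cayley graph of $G_L$ contains isometrically embedded circles of every length through every point. Hence $G_L$ is not strongly shortcut, and neither is any group that contains it with finite index. The reason is that, whatever the generating set, the rescaled word metric on $\mathbb Z^2$ splits as a sum $h(\rho)+h(\sigma)$ in the coordinates given by $x$ and $y$, where $h(L\rho)=2h(\rho)$.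
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We regard a connected graph as a metric space with its path metric, each edge having length one, and we write $C_n$ for the cycle graph of length $n$. For $K\ge1$, a map $f$ between metric spaces is \emph{$K$-biLipschitz} if $K^{-1}d(u,u')\le d(f(u),f(u'))\le Kd(u,u')$ for all $u,u'$. A \emph{$K$-biLipschitz cycle of length $n$} in a graph $\Gamma$ is a $K$-biLipschitz map $C_n\to\Gamma$. A connected graph $\Gamma$ is \emph{strongly shortcut} if, for some $K>1$, the lengths of its $K$-biLipschitz cycles are bounded.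

A closed edge path is a $1$-Lipschitz map from a cycle graph. So in a strongly shortcut graph every long closed edge path has a shortcut: two of its points are closer in $\Gamma$, by the definite factor $K$, than they are along the path. A tree contains no embedded circle, so it is strongly shortcut. In the standard Cayley graph of $\mathbb Z^2$ the boundary of an $n\times n$ square is a $2$-biLipschitz cycle, because points on equal or adjacent sides are not closer than along the cycle, and points on opposite sides are at least $n$ apart; so $K=2$ is too large. This graph is nevertheless strongly shortcut (Example~\ref{ex:plane}). The square shows what a shortcut looks like: the midpoints of two opposite sides are $2n$ apart along the cycle and only $n$ apart in the graph.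

The definition extends to rough geodesic metric spaces. We will not need its form, since such spaces enter only through the following two known facts, which we use without proof. First, for a finitely generated group $G$ the following conditions are equivalent, and $G$ is called \emph{strongly shortcut} if they hold:
\begin{enumerate}
\item[(1)] $G$ has a strongly shortcut Cayley graph with respect to some finite generating set;
\item[(2)] $G$ acts properly and cocompactly on a connected strongly shortcut graph;
\item[(3)] $G$ acts metrically properly and coboundedly on a strongly shortcut rough geodesic metric space.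
\end{enumerate}
Second, there is a \emph{cone criterion}: a connected graph, and more generally a rough geodesic metric space, is strongly shortcut if and only if none of its asymptotic cones contains an isometrically embedded copy of a circle of length one with its length metric. Asymptotic cones are recalled in Section~\ref{sec:cones}.

For an integer $L\ge 3$ the \emph{snowflake group} $G_L$ is
\[
G_L=\langle a,x,y,s,t\mid sas^{-1}=x,\ tat^{-1}=y,\ a^L=xy,\ [a,x]=[x,y]=[y,a]=1\rangle .
\]
For even $L\ge6$ the following is known: (i) the Dehn function of $G_L$ is equivalent, in the usual sense, to $n^{2\log_2L}$; (ii) every asymptotic cone of $G_L$ is simply connected; (iii) some asymptotic cone of the Cayley graph of $G_L$ with respect to $\{a,s,t\}$ contains an isometrically embedded circle, so this Cayley graph is not strongly shortcut. The question that we answer comes from the work of Cashen, Hoda and Woodhouse \cite{CHW}: \emph{for even $L\ge6$, is $G_L$ a strongly shortcut group?}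

Fact (iii) does not decide the question, because condition (1) asks for only one good generating set. A change of generating set changes the cones by a biLipschitz homeomorphism, and such a map can destroy isometric circles. For example, replace the unit disk of the Euclidean plane by a unit hemisphere, glued along the equator, and take the length metric. The equator is isometrically embedded, since a path that joins two of its points inside the hemisphere or outside the disk is not shorter than the shorter arc. Yet polar coordinates about the pole give a biLipschitz homeomorphism to the plane, where geodesics are unique and so no circle is isometric. By (ii) the circle in (iii) is not forced by the topology of the cone, and $G_L$ is built from the strongly shortcut group $\mathbb Z^2$ along cyclic subgroups. One might therefore guess that well-chosen extra generators provide the missing shortcuts. They never do.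

\begin{theorem}\label{thm:main}
Let $L\ge3$ be an integer and let $S$ be any finite generating set of $G_L$. Then every asymptotic cone of $\operatorname{Cay}(G_L,S)$ contains, through every point, isometrically embedded circles of every length $\ell>0$. Hence $G_L$ is not strongly shortcut. Moreover, no group that contains $G_L$ as a subgroup of finite index is strongly shortcut.
\end{theorem}

In particular the answer is negative for every even $L\ge6$. For these $L$, by (ii), all asymptotic cones of $G_L$ are simply connected, and yet for every finite generating set each of them contains isometric circles of all lengths through every point. The proof uses Bass--Serre theory, the completeness of asymptotic cones and the two facts quoted above. It does not use (i)--(iii) or the parity of $L$. The hypothesis $L\ge3$ is used at one point, which Remark~\ref{rem:two} identifies; we make no claim for $L=2$.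

\section{Asymptotic cones and antipodal points}\label{sec:cones}

Fix a non-principal ultrafilter $\mathcal U$ on $\mathbb N$. It assigns to each bounded real sequence $(r_i)$ a limit $\lim_{\mathcal U}r_i$, which respects sums, products and inequalities, lies between $\liminf r_i$ and $\limsup r_i$, and ignores finitely many terms. Let $(Y,d)$ be a metric space, let $o_i\in Y$ be base points and let $\mu_i\to\infty$ be scaling factors. On the set of sequences $(y_i)$ in $Y$ with $d(o_i,y_i)/\mu_i$ bounded, the formula $\lim_{\mathcal U}d(y_i,y_i')/\mu_i$ defines a pseudometric. Identifying points at distance zero gives a metric space, an \emph{asymptotic cone} of $Y$. It is a textbook fact that asymptotic cones are complete.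

Let $G$ be a group with a finite generating set $S$ and word metric $d_S(g,g')=|g^{-1}g'|_S$. The vertex set of $\operatorname{Cay}(G,S)$ is $(G,d_S)$, and every point of the graph is within $\frac12$ of a vertex. Since $\frac1{2\mu_i}\to0$, the cones of $\operatorname{Cay}(G,S)$ are those of $(G,d_S)$. The metric $d_S$ is left-invariant, so $(y_i)\mapsto(o_i^{-1}y_i)$ is an isometry onto the cone with all base points equal to $1$. For a point $(g_i)$ of that cone, $(y_i)\mapsto(g_iy_i)$ is an isometry that takes the base point to $(g_i)$. Thus the cones are homogeneous, and it suffices to find one circle of each length.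

\begin{example}\label{ex:plane}
For $\mathbb Z^2$ with its standard generators, $(g_i)\mapsto\lim_{\mathcal U}g_i/\mu_i$ identifies each cone with the plane with the norm $|\xi|+|\eta|=\max(|\xi+\eta|,|\xi-\eta|)$. On an isometric circle of length $\ell$, each antipodal pair would be separated by $\ell/2$ by one of the two $1$-Lipschitz functions $\xi\pm\eta$. A $1$-Lipschitz function $\phi$ on the circle with $\phi(u')-\phi(u)=\ell/2$ equals $\phi(u)+d(u,\cdot)$, so it does this for one antipodal pair only. A circle has more than two antipodal pairs, so no such circle exists, and the cone criterion applies.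
\end{example}

To prove that a loop is isometric one must bound all distances from below. The next lemma reduces this to antipodal pairs. Let $\mathcal D$ be the set of dyadic points of the circle $\mathbb R/4\mathbb Z$, the classes of the numbers $j/2^m$, and let $\delta$ be the length metric of $\mathbb R/4\mathbb Z$.

\begin{lemma}\label{lem:antipodes}
Let $(X,d)$ be a complete metric space, let $\kappa>0$, and let $\psi\colon\mathcal D\to X$ satisfy $d(\psi(u),\psi(u'))\le\kappa\,\delta(u,u')$ and $d(\psi(u),\psi(u+2))\ge2\kappa$ for all $u,u'\in\mathcal D$. Then $\psi$ extends to a map $\mathbb R/4\mathbb Z\to X$ with $d(\psi(u),\psi(u'))=\kappa\,\delta(u,u')$ for all $u,u'$, whose image is an isometric circle of length $4\kappa$.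
\end{lemma}

\begin{proof}
Since $X$ is complete and $\mathcal D$ is dense, $\psi$ extends to a $\kappa$-Lipschitz map on $\mathbb R/4\mathbb Z$, and by continuity both inequalities hold for all $u,u'$. A point $u'$ lies on one of the two arcs of length $2$ from $u$ to $u+2$, so $\delta(u,u')+\delta(u',u+2)=2$ and
\[
2\kappa\le d(\psi(u),\psi(u'))+d(\psi(u'),\psi(u+2))\le\kappa\,\delta(u,u')+\kappa\,\delta(u',u+2)=2\kappa .
\]
Equality holds throughout, which forces $d(\psi(u),\psi(u'))=\kappa\,\delta(u,u')$.
\end{proof}

\section{The loop in outline}\label{sec:outline}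

From now on $L\ge3$, $G=G_L$ and $\alpha=\log_L2$, so that $L^\alpha=2$ and $0<\alpha<1$. Let
\[
V=\langle a,x,y\mid a^L=xy,\ a,x,y\text{ commute}\rangle .
\]
It is generated by $a$ and $x$, and $x\mapsto(1,0)$, $y\mapsto(0,1)$, $a\mapsto(\frac1L,\frac1L)$ defines a homomorphism to $\mathbb Q^2$ that sends $a^px^q$ to $(q+\frac pL,\frac pL)$. This map is injective, so $V\cong\mathbb Z^2$, and we write $v=(\xi,\eta)$ for the \emph{coordinates} of $v\in V$. We recall in Section~\ref{sec:tree} that $V$ is a subgroup of $G$. The rest of this section is a guide: the symbols $\approx$ and $\gtrsim$ hide errors $o(2^k)$ as $k\to\infty$, and all estimates are proved later.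

\subsection*{Two scales}
The relations give, for every $p\in\mathbb Z$,
\begin{equation}\label{eq:double}
a^{Lp}=x^py^p=sa^ps^{-1}\,ta^pt^{-1}.
\end{equation}
Multiplying an exponent by $L$ thus costs at most about a factor $2$ in length. The words $w_0=a$, $w_j=sw_{j-1}s^{-1}tw_{j-1}t^{-1}$ represent $a^{L^j}$ and have length $5\cdot2^j-4$, and Lemma~\ref{lem:lower} will show that length $2^j$ is necessary. So exponents of order $L^k$ go with lengths of order $2^k$.

\subsection*{The metric on $V$}
For an arbitrary generating set $S$ we cannot compute $|a^p|_S$. But \eqref{eq:double} makes the rescaled lengths almost monotone in $k$, so there is a function $h$ with $|a^q|_S\approx2^kh(\rho)$ when $q/L^k\to\rho$. It is even and subadditive, and $h(L\rho)=2h(\rho)$. The central fact, Proposition~\ref{prop:split}, is that $h$ determines the metric on all of $V$: if the coordinates of $v$, divided by $L^k$, tend to $(\rho,\sigma)$, then $|v|_S\approx2^k\bigl(h(\rho)+h(\sigma)\bigr)$. This explains why new generators do not help. If $xy^{-1}$ is made a generator, then $x^ny^{-n}$ acquires a word of length $n$;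 but it already had one of length about $n^\alpha$. At the scale of the cone only long excursions out of $V$ move a path along $V$. Such an excursion represents a power of $x$, $y$ or $a$, and $a^{Lp}$ costs $h(L\rho)=2h(\rho)$, exactly as much as $x^p$ and $y^p$ together.

\subsection*{The loop}
Let $n/L^k\to\lambda>0$, with $n$ divisible by a high power of $L$. Take the loop $x^ny^nx^{-n}y^{-n}$, write its sides as $sa^{\pm n}s^{-1}$ and $ta^{\pm n}t^{-1}$, and apply \eqref{eq:double} to $a^n$ repeatedly (Figure~\ref{fig:loop}). After $m$ steps a side consists of $2^m$ blocks $a^{\pm n/L^m}$, each of length $\approx2^kh(\lambda/L^m)=2^{k-m}h(\lambda)$. So each side has length $\approx2^kh(\lambda)$ at every depth, and by Lemma~\ref{lem:antipodes} we must show that antipodal points are $\gtrsim 2^k\cdot2h(\lambda)$ apart.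

For the corners this is the formula for the metric on $V$: the elements $x^ny^n=(n,n)$ and $x^{-n}y^n=(-n,n)$ both have length $\approx2^k\cdot2h(\lambda)$. The first real test is the pair of midpoints, where the square in $\mathbb Z^2$ fails. The bottom side is $s\cdot x^{n/L}\cdot y^{n/L}\cdot s^{-1}$, so its midpoint is $p=sx^{n/L}$, and the midpoint of the top side is $p'=y^nsx^{n/L}$. These points lie in the cosets $sV$ and $y^nsV$, which the Bass--Serre tree shows to be attached to $V$ along the lines $\langle x\rangle$ and $y^n\langle x\rangle$ only. A path from $p$ to $p'$ must therefore pass through some $x^b$ and then through some $y^nx^{b'}$. Say $b/L^k\to\omega$. Since $x^b=sa^bs^{-1}$, the first part has length at least about $d_S(x^{n/L},a^b)$, and $x^{-n/L}a^b=(\frac{b-n}L,\frac bL)$. Hence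
\[
d_S(p,x^b)\approx2^k\Bigl(h\bigl(\tfrac{\omega-\lambda}L\bigr)+h\bigl(\tfrac\omega L\bigr)\Bigr)=2^k\cdot\tfrac12\bigl(h(\lambda-\omega)+h(\omega)\bigr)\ge2^k\cdot\tfrac12h(\lambda).
\]
Translation by $y^n$ gives the same bound for $d_S(y^nx^{b'},p')$. The middle part joins two points of $V$ whose second coordinates differ by $n$, so its length is $\gtrsim2^kh(\lambda)$. The total is $\gtrsim 2^k\bigl(\frac12+1+\frac12\bigr)h(\lambda)$, as required. In $\mathbb Z^2$ the midpoint of a side lies on the line through the corners. In $G$ it is as far from that whole line as it is from the corners.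

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (-2,-2)--(2,-2)--(2,2)--(-2,2)--cycle;
\draw[gray] (-2,-2)--(0,-3.2)--(2,-2)--(3.2,0)--(2,2)--(0,3.2)--(-2,2)--(-3.2,0)--cycle;
\draw[very thick] (-2,-2)--(-1.24,-3)--(0,-3.2)--(1.24,-3)--(2,-2)--(3,-1.24)--(3.2,0)--(3,1.24)--(2,2)--(1.24,3)--(0,3.2)--(-1.24,3)--(-2,2)--(-3,1.24)--(-3.2,0)--(-3,-1.24)--cycle;
\draw[thick,dashed] (0,-3.2)--(0.7,-2)--(-0.6,2)--(0,3.2);
\fill (0,-3.2) circle (2pt) node[below] {$p=sx^{n/L}$};
\fill (0,3.2) circle (2pt) node[above] {$p'=y^nsx^{n/L}$};
\fill (0.7,-2) circle (1.5pt) node[above right] {\small $x^b$};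
\fill (-0.6,2) circle (1.5pt) node[below left] {\small $y^nx^{b'}$};
\node[below left] at (-2,-2) {$1$};
\node[below right] at (2,-2) {$x^n$};
\node[above right] at (2,2) {$x^ny^n$};
\node[above left] at (-2,2) {$y^n$};
\node at (1,0.4) {$V$};
\node at (-0.4,-2.4) {\small $sV$};
\node at (0.5,2.35) {\small $y^nsV$};
\node at (2.55,0) {\small $x^ntV$};
\node at (-2.5,0) {\small $tV$};
\end{tikzpicture}
\caption{The loop $x^ny^nx^{-n}y^{-n}$ after two applications of $a^{Lp}=sa^ps^{-1}ta^pt^{-1}$ to its sides (thick). The picture is schematic: the square and each triangle lie in different cosets of $V$, and edges labeled $s,t$ are contracted. A path (dashed) between the midpoints $p,p'$ of opposite sides must cross the lines $\langle x\rangle$ and $y^n\langle x\rangle$ of $V$.}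
\label{fig:loop}
\end{figure}

\section{Paths and the Bass--Serre tree}\label{sec:tree}

The presentation of $G$ is that of $V$ together with two \emph{stable letters} $s,t$ that conjugate the infinite cyclic subgroup $\langle a\rangle$ onto the infinite cyclic subgroups $\langle x\rangle$ and $\langle y\rangle$. So $G$ is a double HNN extension of $V$, and Bass--Serre theory gives two facts. The natural map $V\to G$ is injective. And the following oriented graph $T$ is a tree: the vertex set is $G/V$, each coset $g\langle x\rangle$ is an edge from $gV$ to $gsV$, and each coset $g\langle y\rangle$ is an edge from $gV$ to $gtV$. The group $G$ acts on $T$ on the left, preserving the orientation and the type ($s$ or $t$) of edges. Put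
\[
E_s=\langle x\rangle,\qquad E_t=\langle y\rangle,\qquad E_{s^{-1}}=E_{t^{-1}}=\langle a\rangle .
\]

\begin{lemma}\label{lem:neighbors}
The neighbors of the vertex $V$ are the vertices $veV$ with $v\in V$ and $e\in\{s^{\pm1},t^{\pm1}\}$. If $veV=v'e'V$ with $v,v'\in V$, then $e=e'$ and $v^{-1}v'\in E_e$.
\end{lemma}

\begin{proof}
The edges of type $s$ that start at $V$ are the $v\langle x\rangle$, which end at $vsV$; those that end at $V$ are the $vs^{-1}\langle x\rangle$, which start at $vs^{-1}V$. The same holds for $t$ and $y$. In a tree two adjacent vertices span only one edge. The type and the direction of the edge between $V$ and $veV$ determine $e$, so $e=e'$. Then $v^{-1}v'$ fixes $V$ and $eV$, hence the edge between them. For $e=s$ this edge is $\langle x\rangle$, with stabilizer $\langle x\rangle$; for $e=s^{-1}$ it is $s^{-1}\langle x\rangle$, with stabilizer $s^{-1}\langle x\rangle s=\langle a\rangle$; for $e=t^{\pm1}$ replace $s,x$ by $t,y$.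
\end{proof}

For a neighbor $w$ of $V$, the \emph{branch through $w$} is the set of vertices whose geodesic from $V$ passes through $w$. Branches through different neighbors are disjoint, none contains $V$, and the edge from $V$ to $w$ is the only edge with exactly one endpoint in the branch through $w$.

The generating set that sees the tree is $A=\{a,x,y,s,t\}$. An \emph{$A$-path} is a sequence $g_0,\dots,g_l$ in $G$ with $g_{i-1}^{-1}g_i\in A^{\pm1}$. A letter in $\{a,x,y\}^{\pm1}$ does not change the vertex $g_iV$, and a stable letter $s^{\pm1},t^{\pm1}$ moves it to a neighbor.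

\begin{lemma}\label{lem:cross}
Let $B$ be the branch through $veV$, where $v\in V$. If $g^{-1}g'\in A^{\pm1}$, $gV\notin B$ and $g'V\in B$, then $g\in vE_e$ and $g'=ge$.
\end{lemma}

\begin{proof}
The vertices $gV\ne g'V$ are adjacent and exactly one lies in $B$, so $g\in V$ and $g'V=veV$. The letter $e'=g^{-1}g'$ is stable and $ge'V=veV$. Lemma~\ref{lem:neighbors} gives $e'=e$ and $v^{-1}g\in E_e$.
\end{proof}

The lemma applies to a step that enters $B$ and, read backward, to a step that leaves $B$. Its first use is to cut a word into excursions from $V$. Write $\|w\|$ for the length of a word $w$.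

\begin{lemma}\label{lem:factor}
Let $w$ be a word in $A^{\pm1}$ that represents an element of $V$. Then $w=f_1\cdots f_q$, where each $f_i$ is either a letter in $\{a,x,y\}^{\pm1}$ or a word $ew'e^{-1}$, with $e$ stable, that represents an element of $E_e$. In particular each $f_i$ represents a power of $a$, $x$ or $y$.
\end{lemma}

\begin{proof}
Let $g_0,g_1,\dots$ be the elements represented by the prefixes of $w$, and cut $w$ at all times $i$ with $g_i\in V$. Let $i<j$ be consecutive cutting times and let $e=g_i^{-1}g_{i+1}$. If $e$ is not stable, then $j=i+1$ and the factor is a letter. If $e$ is stable, then $g_{i+1}V$ lies in the branch $B$ through $g_ieV$, and $g_jV=V$ does not. By Lemma~\ref{lem:cross} the first step that leaves $B$ lands in $g_iE_e\subset V$ and carries the letter $e^{-1}$. It lands in $V$, so it is the step to $g_j$.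
\end{proof}

The elements $a^p$, $x^p$, $y^p$ are conjugate by stable letters. A function on $V$ that is subadditive and takes the same value on all three bounds word length from below, and $\alpha$ is the exponent that produces one.

\begin{lemma}\label{lem:lower}
Let $F(\xi,\eta)=|\xi|^\alpha+|\eta|^\alpha$. Then $F(a^p)=F(x^p)=F(y^p)=|p|^\alpha$ for $p\in\mathbb Z$, and $F(v)\le|v|_A$ for all $v\in V$.
\end{lemma}

\begin{proof}
We have $F(a^p)=2|p/L|^\alpha=|p|^\alpha$ because $L^\alpha=2$. Since $\alpha\le1$, the function $|\xi|^\alpha$ is subadditive, and so is $F$. We show that $F(v)\le\|w\|$ for every word $w$ representing $v\in V$, by induction on $\|w\|$; the empty word is trivial. Factor $w$ as in Lemma~\ref{lem:factor}, with $f_i$ representing $u_i$. If $f_i$ is a letter, then $F(u_i)=1$. If $f_i=ew'e^{-1}$, then $w'$ represents $e^{-1}u_ie$. For $e=s$ or $t$ we have $u_i=x^p$ or $y^p$ and $e^{-1}u_ie=a^p$. For $e=s^{-1}$ or $t^{-1}$ we have $u_i=a^p$ and $e^{-1}u_ie=x^p$ or $y^p$. In each case $F(u_i)=F(e^{-1}u_ie)\le\|w'\|<\|f_i\|$ by induction. Hence $F(v)\le\sum F(u_i)\le\sum\|f_i\|=\|w\|$.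
\end{proof}

Now fix a finite generating set $S$ of $G$. Removing $1$ from $S$ does not change the word metric, so assume $1\notin S$. Write $d=d_S$, and let
\[
C=\max_{z\in A}|z|_S,\qquad M=\max_{z\in S}|z|_A,\qquad D=4CM+2C .
\]
Then $|g|_S\le C|g|_A$ and $|g|_A\le M|g|_S$, and right multiplication by a letter of $A^{\pm1}$ moves a point by at most $C$ in the metric $d$.

A letter of $S$ can jump across several edges of $T$, so the lemmas above do not apply to $S$-geodesics. Replacing $d$ by the metric of $A$ would lose a multiplicative constant, which is fatal for an isometric statement. The remedy is to keep track of the geodesic inside an $A$-path. Given an $S$-geodesic word, replace each letter by a nonempty word in $A^{\pm1}$ of length at most $M$, called a \emph{block}. The result is an \emph{expansion}. If the geodesic runs from $g$ to $g'$ and the $A$-path of the expansion visits $p$ and then, at the same time or later, $p'$, we have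
\begin{equation}\label{eq:expand}
d(g,g')\ge d(g,p)+d(p,p')+d(p',g')-4CM .
\end{equation}
Indeed, send each vertex of the $A$-path to the initial point of the block that is being read, and the last vertex $g'$ to itself. This sends $p,p'$ to vertices $z,z'$ of the geodesic, in this order, with $d(p,z),d(p',z')\le CM$. Now $d(g,g')=d(g,z)+d(z,z')+d(z',g')$, and the triangle inequality gives \eqref{eq:expand}.

To apply Lemma~\ref{lem:cross} we must know in which branch a point lies. This is immediate when no inverse stable letter occurs. Let $P$ be the submonoid of $G$ generated by $V$, $s$ and $t$. For $e\in\{s,t\}$ put $a_e=eae^{-1}$, so $a_s=x$, $a_t=y$ and $E_e=\langle a_e\rangle$. The next lemma is the form in which the tree enters Sections~\ref{sec:sides} and~\ref{sec:circle}.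

\begin{lemma}\label{lem:separate}
Let $e\in\{s,t\}$, let $v,v'\in V$ and let $z,z'\in P$.
\begin{enumerate}
\item[(a)] There is $b\in\mathbb Z$ with $d(vez,v')\ge d(z,a^b)+d(va_e^b,v')-D$.
\item[(b)] If $v^{-1}v'\notin E_e$, there are $b,b'\in\mathbb Z$ with
\[
d(vez,v'ez')\ge d(z,a^b)+d(va_e^b,v'a_e^{b'})+d(a^{b'},z')-D .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
First, $vezV$ lies in the branch $B$ through $veV$. Write $z=v_1e_1\cdots v_je_jv_{j+1}$ with $v_i\in V$ and $e_i\in\{s,t\}$. The vertices $V$, $veV$, $vev_1e_1V,\dots,vezV$ form an edge path that runs through every edge in the direction of its orientation. It cannot backtrack, since backtracking runs through one edge in both directions. A path without backtracking in a tree is a geodesic, so the geodesic from $V$ to $vezV$ passes through $veV$. Second, since $va_e^b=vea^be^{-1}$,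
\begin{equation}\label{eq:pull}
d(vez,va_e^b)\ge d(vez,vea^b)-C=d(z,a^b)-C .
\end{equation}

(a) Expand a geodesic from $vez$ to $v'$. Since $v'V=V\notin B$, some step leaves $B$, and by Lemma~\ref{lem:cross} it lands at a point $p=va_e^b$. Apply \eqref{eq:expand} with $p'=p$, and then \eqref{eq:pull}.

(b) By Lemma~\ref{lem:neighbors}, $veV\ne v'eV$, so the branch $B'$ through $v'eV$ is disjoint from $B$. Let $g_0,\dots,g_l$ be the $A$-path of an expansion of a geodesic from $vez$ to $v'ez'$. Then $g_0V\notin B'$ and $g_lV\in B'$. Let $j+1$ be the first index with $g_{j+1}V\in B'$. Lemma~\ref{lem:cross} gives $g_j=v'a_e^{b'}$ for some $b'$. As $g_0V\in B$ and $g_jV=V\notin B$, some step among $g_0,\dots,g_j$ leaves $B$, and it lands at some $g_i=va_e^b$ with $i\le j$. Apply \eqref{eq:expand} with $p=g_i$, $p'=g_j$, and \eqref{eq:pull} at both ends.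
\end{proof}

\section{The rescaled metric on $V$}\label{sec:metric}

Let $c(p)=|a^p|_S$ for $p\in\mathbb Z$. This function is even and subadditive. From $a_e^p=ea^pe^{-1}$ and \eqref{eq:double} we get, for all $p\in\mathbb Z$ and $0\le r<L$, with $C_1=(L+4)C$,
\begin{equation}\label{eq:c}
\bigl||x^p|_S-c(p)\bigr|\le2C,\qquad\bigl||y^p|_S-c(p)\bigr|\le2C,\qquad c(Lp+r)\le2c(p)+C_1 .
\end{equation}
We claim that, with $C_2=(2L+4)C$,
\begin{equation}\label{eq:power}
|p|^\alpha/M\le c(p)\le C_2|p|^\alpha\qquad(p\in\mathbb Z).
\end{equation}
The lower bound is Lemma~\ref{lem:lower}. For the upper bound let $L^j\le p<L^{j+1}$, and put $p_j=p$ and $p_{i-1}=\lfloor p_i/L\rfloor$, so that $1\le p_0<L$ and $c(p_0)\le LC$. By \eqref{eq:c}, $c(p_i)+C_1\le2(c(p_{i-1})+C_1)$. Hence $c(p)\le2^j(LC+C_1)=2^jC_2$, and $2^j=(L^j)^\alpha\le p^\alpha$.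

In the statements below $k$ runs through an arbitrary infinite set of positive integers, so that we may pass to subsequences freely. Constants in $O(\cdot)$ do not depend on $k$. Since $L^{k\alpha}=2^k$, \eqref{eq:power} says that $c(q_k)=O(2^k)$ if and only if $q_k=O(L^k)$.

\begin{lemma}\label{lem:h}
There is a function $h\colon\mathbb R\to\mathbb R$ such that $2^{-k}c(q_k)\to h(\rho)$ whenever $q_k\in\mathbb Z$ and $q_k/L^k\to\rho$. It is even, subadditive and continuous, and
\[
|\rho|^\alpha/M\le h(\rho)\le C_2|\rho|^\alpha,\qquad h(L\rho)=2h(\rho).
\]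
\end{lemma}

\begin{proof}
Let $\rho\in\mathbb R$, $m_k=\lfloor\rho L^k\rfloor$ and $h_k=2^{-k}c(m_k)$ for all $k\ge1$. Then $m_{k+1}=Lm_k+r$ with $0\le r<L$, so \eqref{eq:c} gives $h_{k+1}\le h_k+2^{-k-1}C_1$. Thus $h_k+2^{-k}C_1$ is nonincreasing and nonnegative, and $h_k$ has a limit $h(\rho)$. If $q_k/L^k\to\rho$, then subadditivity, evenness and \eqref{eq:power} give
\[
2^{-k}|c(q_k)-c(m_k)|\le2^{-k}c(q_k-m_k)\le C_2\bigl(|q_k-m_k|/L^k\bigr)^\alpha\to0 .
\]
Applying the limit formula to $-q_k$ and to sums $q_k+q_k'$ shows that $h$ is even and subadditive, and dividing \eqref{eq:power} by $2^k=L^{k\alpha}$ gives the bounds. Continuity follows from $|h(\rho)-h(\sigma)|\le h(\rho-\sigma)\le C_2|\rho-\sigma|^\alpha$. Finally, if $q_k/L^k\to\rho$, then $q_k/L^{k+1}\to\rho/L$, so $h(\rho/L)=\lim2^{-(k+1)}c(q_k)=\frac12h(\rho)$.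
\end{proof}

The function $h$ depends on $S$, and we know nothing about it beyond this lemma. Nothing more is needed.

\begin{proposition}\label{prop:split}
Let $v_k=(\xi_k,\eta_k)\in V$ with $\xi_k/L^k\to\rho$ and $\eta_k/L^k\to\sigma$. Then $2^{-k}|v_k|_S\to h(\rho)+h(\sigma)$.
\end{proposition}

The upper bound is the cost of moving along $x$ and then along $y$. For the lower bound we cut an expanded geodesic into excursions and compare the $S$-length of each with the number of blocks that it contains. The comparison loses a constant per excursion, and there may be as many excursions as letters. So we split them: long excursions are few, which makes the loss small, and short ones are too slow to matter.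

\begin{proof}
\emph{Upper bound.} Using $a^L=xy$, write $v_k=x^iy^ja^r$ with $0\le r<L$. Then $i=\xi_k-r/L$ and $j=\eta_k-r/L$, so $i/L^k\to\rho$ and $j/L^k\to\sigma$. By \eqref{eq:c}, $|v_k|_S\le c(i)+c(j)+C_1$, and Lemma~\ref{lem:h} gives $\limsup2^{-k}|v_k|_S\le h(\rho)+h(\sigma)$.

\emph{Lower bound.} Pass to a subsequence along which $2^{-k}|v_k|_S$ converges to its lower limit $\beta$. Fix $R\ge1$. Let $N=|v_k|_S$, which is $O(2^k)$ by the upper bound; we drop $k$ from the notation. Expand a geodesic word for $v_k$ to a word of length at most $MN$ and factor it as $f_1\cdots f_q$ by Lemma~\ref{lem:factor}. Write the element represented by $f_i$ as $u_i=z_i^{m_i}$ with $z_i\in\{a,x,y\}$. Call $f_i$ \emph{long} if $\|f_i\|>R$ and \emph{short} otherwise. For $z\in\{a,x,y\}$ let $p_z$ and $p_z'$ be the sums of the $m_i$ over the long and over the short factors with $z_i=z$.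

Let $N_i$ be the number of blocks that lie entirely inside $f_i$. Blocks are nonempty, so no block is counted twice and $\sum N_i\le N$. Apart from these blocks, $f_i$ contains parts of at most two blocks, at its two ends, each of length at most $M$. Hence $|u_i|_S\le N_i+2CM$, and $c(m_i)\le N_i+2CM+2C\le N_i+D$ by \eqref{eq:c}. There are at most $MN/R$ long factors, so subadditivity gives
\[
c(p_x)+c(p_y)+c(p_a)\le\sum_{f_i\text{ long}}c(m_i)\le N\bigl(1+DM/R\bigr).
\]

For a short factor Lemma~\ref{lem:lower} gives $|m_i|^\alpha=F(u_i)\le R$. There are at most $MN$ factors, so $|p'_z|\le MNR^{1/\alpha}$, and \eqref{eq:power} gives $c(p'_z)\le C_2M^\alpha R\,N^\alpha$. This is $o(2^k)$ for fixed $R$, because $N=O(2^k)$ and $\alpha<1$.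

Let $P_z=p_z+p'_z$. Since $V$ is abelian, $v_k=x^{P_x}y^{P_y}a^{P_a}$, that is, $\xi_k=P_x+P_a/L$ and $\eta_k=P_y+P_a/L$. Moreover
\[
c(P_x)+c(P_y)+c(P_a)\le N(1+DM/R)+o(2^k).
\]
In particular $P_z=O(L^k)$, and along a further subsequence $P_z/L^k\to\pi_z$, with $\rho=\pi_x+\pi_a/L$ and $\sigma=\pi_y+\pi_a/L$. Divide by $2^k$ and use Lemma~\ref{lem:h}, splitting $h(\pi_a)=2h(\pi_a/L)$ between the two coordinates:
\[
(1+DM/R)\,\beta\ge\bigl(h(\pi_x)+h(\pi_a/L)\bigr)+\bigl(h(\pi_y)+h(\pi_a/L)\bigr)\ge h(\rho)+h(\sigma).
\]
The number $\beta$ does not depend on $R$. Let $R\to\infty$.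
\end{proof}

\begin{remark}\label{rem:two}
The estimate for the short factors is the only place where $\alpha<1$, that is $L\ge3$, is needed, and Proposition~\ref{prop:split} fails for $L=2$. In that case $a,x,y\mapsto1$, $s,t\mapsto0$ defines a homomorphism to $\mathbb Z$. For $S=A\cup\{xy^{-1}\}$ it sends generators into $\{0,1\}$, so $c(p)=|p|$ and $h(\rho)=|\rho|$. But $|x^{2^k}y^{-2^k}|_S\le2^k$, whereas $h(1)+h(-1)=2$.
\end{remark}

\section{The sides of the loop}\label{sec:sides}

We now parametrize the path from $1$ to $a^n$ that repeated use of \eqref{eq:double} produces. Let $m\ge0$, let $\tau\in[0,1]\cap2^{-m}\mathbb Z$ and let $n\ge1$ be divisible by $L^m$. Define $Z_n(\tau)\in G$ recursively by $Z_n(0)=1$, $Z_n(1)=a^n$ and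
\begin{equation}\label{eq:Z}
Z_n(\tau)=sZ_{n/L}(2\tau)\quad(0<\tau\le\tfrac12),\qquad Z_n(\tau)=x^{n/L}\,tZ_{n/L}(2\tau-1)\quad(\tfrac12<\tau<1).
\end{equation}
The right sides are defined at level $m-1$, the result does not depend on $m$, and $Z_n(\tau)\in P$ by induction. For example $Z_n(\frac12)=sa^{n/L}=x^{n/L}s$ and $Z_n(\frac34)=x^{n/L}tsa^{n/L^2}$. For $0\le j<2^m$ we have
\begin{equation}\label{eq:step}
d\bigl(Z_n(\tfrac j{2^m}),Z_n(\tfrac{j+1}{2^m})\bigr)\le c(n/L^m)+3Cm .
\end{equation}
For $m=0$ this is the definition of $c$. For $m\ge1$ both parameters lie in $[0,\frac12]$ or both lie in $[\frac12,1]$. At $\tau=0$ the first formula in \eqref{eq:Z} would give $s$, within $C$ of $Z_n(0)$. The second formula would give $x^{n/L}t$ at $\tau=\frac12$, within $2C$ of $x^{n/L}s$, and $x^{n/L}ta^{n/L}=a^nt$ at $\tau=1$, within $C$ of $a^n$. So at a total cost of $3C$ both points are given by one formula, and left-invariance and induction give \eqref{eq:step}. Summing \eqref{eq:step} from $0$ to $\tau$ and using \eqref{eq:power}, we see that for fixed $\tau$ and $m$,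
\begin{equation}\label{eq:bounded}
|Z_{n_k}(\tau)|_S=O(2^k)\quad\text{if } n_k=O(L^k).
\end{equation}

For the midpoints it was enough to know the distance to the line $\langle a\rangle$ as a whole. In general it is not: $Z_n(\frac14)$ and $Z_n(\frac34)$ are each within about a quarter of the side length from that line, by \eqref{eq:step}, and two quarters fall short of the one side length that the two outer parts must contribute. But these two points are close to different points of the line, namely $1$ and $a^n$. So we bound the distance from $Z_n(\tau)$ to each point $a^q$. The distances from the endpoints $1$ and $a^n$ are measured by $h(\rho)$ and $h(\lambda-\rho)$, and the midpoint computation of Section~\ref{sec:outline} gave their average. This suggests the function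
\[
f_\tau(\rho)=(1-\tau)h(\rho)+\tau h(\lambda-\rho),
\]
for a fixed $\lambda>0$. It is affine in $\tau$, and for $\tau\in[0,1]$ and $\rho,\omega\in\mathbb R$,
\begin{equation}\label{eq:f}
f_\tau(\omega)+h(\rho-\omega)\ge f_\tau(\rho),\qquad f_\tau(\rho)+f_{1-\tau}(\rho)=h(\rho)+h(\lambda-\rho)\ge h(\lambda).
\end{equation}
The first inequality is the convex combination of $h(\omega)+h(\rho-\omega)\ge h(\rho)$ and $h(\lambda-\omega)+h(\omega-\rho)\ge h(\lambda-\rho)$.

\begin{lemma}\label{lem:side}
Let $\tau\in[0,1]\cap2^{-m}\mathbb Z$. Let $n_k\ge1$ be divisible by $L^m$ with $n_k/L^k\to\lambda$, and let $q_k\in\mathbb Z$ with $q_k/L^k\to\rho$. Then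
\[
\liminf_k2^{-k}d\bigl(Z_{n_k}(\tau),a^{q_k}\bigr)\ge f_\tau(\rho).
\]
\end{lemma}

\begin{proof}
We use induction on $m$, for all index sets and sequences at once. For $\tau=0$ and $\tau=1$ the distances are $c(q_k)$ and $c(n_k-q_k)$, and Lemma~\ref{lem:h} gives the limits $h(\rho)=f_0(\rho)$ and $h(\lambda-\rho)=f_1(\rho)$. This covers $m=0$.

Let $0<\tau<1$, so $m\ge1$, and pass to a subsequence that realizes the lower limit. Put $\epsilon=0$, $v_k=1$, $e=s$ if $\tau\le\frac12$, and $\epsilon=1$, $v_k=x^{n_k/L}$, $e=t$ if $\tau>\frac12$. With $\tau'=2\tau-\epsilon\in[0,1]\cap2^{-(m-1)}\mathbb Z$ and $z_k=Z_{n_k/L}(\tau')\in P$, formula \eqref{eq:Z} reads $Z_{n_k}(\tau)=v_kez_k$. Lemma~\ref{lem:separate}(a) gives $b_k\in\mathbb Z$ with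
\begin{equation}\label{eq:exit}
d\bigl(Z_{n_k}(\tau),a^{q_k}\bigr)\ge d(z_k,a^{b_k})+d(v_ka_e^{b_k},a^{q_k})-D .
\end{equation}
The left side and $|z_k|_S$ are $O(2^k)$ by \eqref{eq:bounded} and \eqref{eq:power}. So $c(b_k)\le|z_k|_S+d(z_k,a^{b_k})=O(2^k)$ and $b_k=O(L^k)$. Pass to a subsequence with $b_k/L^{k-1}\to\omega$.

The first term in \eqref{eq:exit} is an instance of the lemma one level down, at index $k-1$: the integer $n_k/L$ is divisible by $L^{m-1}$ and $(n_k/L)/L^{k-1}\to\lambda$. Hence $\liminf2^{-k}d(z_k,a^{b_k})\ge\frac12f_{\tau'}(\omega)$. The second term is the length of the element $(v_ka_e^{b_k})^{-1}a^{q_k}$ of $V$, whose coordinates are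
\[
\Bigl(\frac{q_k}L-b_k,\ \frac{q_k}L\Bigr)\ \text{ if }\epsilon=0,\qquad\Bigl(\frac{q_k-n_k}L,\ \frac{q_k}L-b_k\Bigr)\ \text{ if }\epsilon=1 .
\]
Divided by $L^k$ they tend to $(\frac{\rho-\omega}L,\frac\rho L)$ and to $(\frac{\rho-\lambda}L,\frac{\rho-\omega}L)$. By Proposition~\ref{prop:split} and $h(\cdot/L)=\frac12h$, the second term divided by $2^k$ tends to $\frac12\bigl(h(\rho-\omega)+f_\epsilon(\rho)\bigr)$ in both cases. By \eqref{eq:f} the lower limit is at least
\[
\tfrac12\bigl(f_{\tau'}(\omega)+h(\rho-\omega)+f_\epsilon(\rho)\bigr)\ge\tfrac12\bigl(f_{\tau'}(\rho)+f_\epsilon(\rho)\bigr)=f_\tau(\rho),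
\]
where the last step uses $\tau=\frac12(\tau'+\epsilon)$ and the fact that $f_\tau$ is affine in $\tau$.
\end{proof}

\section{The circle}\label{sec:circle}

Fix $\lambda>0$. We need side lengths $n_k\sim\lambda L^k$ that allow deeper and deeper subdivision. Put
\[
n=n_k=L^{\lfloor k/2\rfloor}\bigl\lfloor\lambda L^{\lceil k/2\rceil}\bigr\rfloor .
\]
Then $n_k/L^k=\lfloor\lambda L^{\lceil k/2\rceil}\rfloor/L^{\lceil k/2\rceil}\to\lambda$, so $n_k\ge1$ for large $k$, and $L^m$ divides $n_k$ when $k\ge2m$. For dyadic $\tau\in[0,1)$ and large $k$ define
\[
\begin{aligned}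
\varphi_k(\tau)&=sZ_n(\tau),&\varphi_k(1+\tau)&=x^ntZ_n(\tau),\\
\varphi_k(2+\tau)&=y^nsZ_n(1-\tau),&\varphi_k(3+\tau)&=tZ_n(1-\tau).
\end{aligned}
\]
This defines $\varphi_k(u)$ for each $u\in\mathcal D$ and all large $k$, depending on $u$. If we put $\tau=0$ and $\tau=1$, the four formulas run from $s$ to $x^ns$, from $x^nt$ to $x^ny^nt$, from $x^ny^ns$ to $y^ns$, and from $y^nt$ to $t$. So each formula ends within $2C$ of the point where the next one begins.

\begin{lemma}\label{lem:loop}
For all $u,u'\in\mathcal D$,
\begin{enumerate}
\item[(a)] $\limsup_k2^{-k}d(\varphi_k(u),\varphi_k(u'))\le h(\lambda)\,\delta(u,u')$, and $|\varphi_k(u)|_S=O(2^k)$;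
\item[(b)] $\liminf_k2^{-k}d(\varphi_k(u),\varphi_k(u+2))\ge2h(\lambda)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u,u'$ are neighboring points of $2^{-m}\mathbb Z/4\mathbb Z$, then \eqref{eq:step} and the bound at the corners give $d(\varphi_k(u),\varphi_k(u'))\le c(n_k/L^m)+3Cm+2C$. Divided by $2^k$, the right side tends to $h(\lambda/L^m)=2^{-m}h(\lambda)$ by Lemma~\ref{lem:h}. Any $u,u'\in\mathcal D$ lie in $2^{-m}\mathbb Z/4\mathbb Z$ for some $m$ and are joined by $2^m\delta(u,u')$ such steps. The second claim follows by comparison with $\varphi_k(0)=s$.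

(b) The claim is symmetric in $u$ and $u+2$, so let $u=\tau$ or $u=1+\tau$ with $\tau\in[0,1)$, and pass to a subsequence that realizes the lower limit. Let $z=Z_n(\tau)$ and $z'=Z_n(1-\tau)$. Then $\varphi_k(u)=vez$ and $\varphi_k(u+2)=v'ez'$, where $(v,v',e)=(1,y^n,s)$ if $u=\tau$ and $(v,v',e)=(x^n,1,t)$ if $u=1+\tau$. The coordinates show that $y^n\notin\langle x\rangle$ and $x^{-n}\notin\langle y\rangle$, so $v^{-1}v'\notin E_e$, and Lemma~\ref{lem:separate}(b) gives $b,b'\in\mathbb Z$ with
\[
d(\varphi_k(u),\varphi_k(u+2))\ge d(z,a^b)+d(va_e^b,v'a_e^{b'})+d(a^{b'},z')-D .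
\]
The left side is $O(2^k)$ by (a), and so are $|z|_S$ and $|z'|_S$ by \eqref{eq:bounded}. Hence $c(b)$ and $c(b')$ are $O(2^k)$, and along a subsequence $b/L^k\to\omega$ and $b'/L^k\to\omega'$. The middle term is the length of the element $(b'-b,\,n)$ of $V$ if $u=\tau$, and of $(-n,\,b'-b)$ if $u=1+\tau$. In both cases Proposition~\ref{prop:split} gives the limit $h(\omega'-\omega)+h(\lambda)$ after division by $2^k$. Lemma~\ref{lem:side} bounds the outer terms, and by the two parts of \eqref{eq:f} the lower limit is at least
\[
f_\tau(\omega)+h(\omega'-\omega)+h(\lambda)+f_{1-\tau}(\omega')\ge h(\lambda)+f_\tau(\omega')+f_{1-\tau}(\omega')\ge2h(\lambda).\qedhere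
\]
\end{proof}

The estimates so far are at the scales $2^k$, while a cone has arbitrary scaling factors. The two differ by a factor in $[1,2]$, which the choice of $\lambda$ absorbs.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:cones} we may take the cone $X$ of $(G,d)$ with base points $1$, ultrafilter $\mathcal U$ and scaling factors $\mu_i\to\infty$, and it suffices to find one isometric circle of a given length $\ell>0$. Let $k_i=\lfloor\log_2\mu_i\rfloor$, so $k_i\to\infty$, and let $\theta=\lim_{\mathcal U}\mu_i/2^{k_i}\in[1,2]$. By Lemma~\ref{lem:h} the function $h$ is continuous, vanishes at $0$ and is unbounded on $(0,\infty)$. So there is $\lambda>0$ with $4h(\lambda)/\theta=\ell$. Form the maps $\varphi_k$ for this $\lambda$ and put $\kappa=h(\lambda)/\theta$.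

For $u\in\mathcal D$ the element $\varphi_{k_i}(u)$ is defined for all but finitely many $i$, and $|\varphi_{k_i}(u)|_S=O(2^{k_i})=O(\mu_i)$ by Lemma~\ref{lem:loop}(a). So this sequence represents a point $\psi(u)\in X$, and
\[
d_X(\psi(u),\psi(u'))=\theta^{-1}\lim_{\mathcal U}2^{-k_i}d\bigl(\varphi_{k_i}(u),\varphi_{k_i}(u')\bigr).
\]
The limit lies between the lower and the upper limit as $k\to\infty$. Lemma~\ref{lem:loop} therefore gives $d_X(\psi(u),\psi(u'))\le\kappa\,\delta(u,u')$ and $d_X(\psi(u),\psi(u+2))\ge2\kappa$. Since $X$ is complete, Lemma~\ref{lem:antipodes} yields an isometric circle of length $4\kappa=\ell$.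

With $\ell=1$ the cone criterion shows that $\operatorname{Cay}(G_L,S)$ is not strongly shortcut. As $S$ was an arbitrary finite generating set, condition (1) fails, and so do the equivalent conditions (2) and (3). Finally, let $H$ contain $G_L$ with finite index, and suppose that $H$ is strongly shortcut. By (1) it has a strongly shortcut Cayley graph with respect to a finite generating set. This graph is connected and locally finite, and $G_L$ acts on it by left multiplication, freely and with finitely many orbits on the vertices. The action is proper and cocompact, so (2) holds for $G_L$, a contradiction.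
\end{proof}

\begin{thebibliography}{1}

\bibitem{CHW}
Christopher H. Cashen, Nima Hoda and Daniel J. Woodhouse,
\emph{Asymptotic cones of snowflake groups and the strong shortcut property},
arXiv:2202.11626 (2022).

\end{thebibliography}
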